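\title{Transversality at Misiurewicz points\\ of the correspondences $\sqrt[q]{z^p}+c$}


\begin{abstract}
Let $p>q>1$ be integers. We prove that in the family of correspondences $\mathbf f_c(z)=\sqrt[q]{z^p}+c$ the transversality condition holds at every Misiurewicz point, which was conjectured by Siqueira. The main argument is arithmetic: along the orbit of the parameter, all derivatives with respect to $c$ are congruent to $1$ modulo each prime dividing $p/\gcd(p,q)$. This settles everything except $p=2q$. For $p=2q$ a finer $2$-adic analysis treats all $q$ that are powers of $2$ or not divisible by $4$. The remaining $q$ satisfy $q\ge12$, and for them we use an archimedean estimate based on the uniqueness of the bounded orbit.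
\end{abstract}

\section{The question and the result}

Fix integers $p>q>1$. For $c\in\mathbb C$ let
\[
\mathbf f_c(z)=\sqrt[q]{z^p}+c
\]
be the correspondence that assigns to $z$ the set of all $w$ with $(w-c)^q=z^p$. Near a point $z\ne0$ its $q$ values are given by the univalent holomorphic branches $z\mapsto\zeta e^{(p/q)\log z}+c$ with $\zeta^q=1$. At the critical point we have $\mathbf f_c(0)=\{c\}$, so $c$ plays the role of the critical value. When $p=2q$ the correspondence is the collection of quadratic maps $z\mapsto\zeta z^2+c$ with $\zeta^q=1$. A \emph{forward orbit} of $z_0$ is a sequence $(z_j)_{j\ge0}$ with $z_{j+1}\in\mathbf f_c(z_j)$ for all $j$.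

A parameter $a$ is a \emph{Misiurewicz point} if $a$ has a unique bounded forward orbit under $\mathbf f_a$,
\[
a=z_0\mapsto z_1\mapsto\cdots\mapsto z_\ell\mapsto\cdots\mapsto z_{\ell+n}=z_\ell,
\]
and this orbit lands on a repelling cycle $z_\ell,\dots,z_{\ell+n-1}$. Here \emph{repelling} means that the composition of the univalent branches along the cycle fixes $z_\ell$ with a multiplier $\lambda_a$ satisfying $|\lambda_a|>1$. All $z_j$ are nonzero, since univalent branches are taken along the orbit. (Uniqueness leaves no other possibility: if $z_j=0$, then $z_{j+1}=a$, so the orbit starting at $z_{j+1}$ is again the bounded orbit of $a$. The orbit would then be periodic and its cycle would pass through $0$, where no branch is univalent.)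

Let $c$ be near $a$. The cycle persists as a repelling cycle whose points $z_j(c)$ are holomorphic in $c$. Pulling $z_\ell(c)$ back along the branches of the orbit gives holomorphic points $z_0(c)=\xi(c),z_1(c),\dots,z_\ell(c)$ with $\xi(a)=a$. Let $g_c$ be the composition of branches of $\mathbf f_c$ along $\xi(c),z_1(c),\dots,z_\ell(c)$, and let $h_c$ be the composition of branches once around the cycle, starting at $z_\ell(c)$. Then $g_c$ is defined at $c$, and $h_c$ is defined at $g_c(c)$. The function
\[
w(c)=h_c(g_c(c))-g_c(c)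
\]
is holomorphic near $a$, and $w(a)=0$. The family satisfies the \emph{transversality condition} at $a$ if $w'(a)\ne0$.

The condition has a simple geometric meaning. The function $x\mapsto h_c(x)-x$ has a zero at $z_\ell(c)$, so $h_c(x)-x=(x-z_\ell(c))\,\kappa(c,x)$ with $\kappa$ holomorphic and $\kappa(a,z_\ell)=\lambda_a-1\ne0$. Since $g_a(a)=z_\ell$, it follows that
\[
w'(a)=(\lambda_a-1)\,\frac{d}{dc}\Bigl(g_c(c)-z_\ell(c)\Bigr)\Big|_{c=a}.
\]
So transversality says that, as the parameter moves through $a$, the point $g_c(c)$ on the orbit of the critical value passes the periodic point $z_\ell(c)$ with nonzero relative speed. Siqueira~\cite{siqueira} conjectured that transversality holds at every Misiurewicz point for all $p>q>1$; the case $(p,q)=(4,2)$, the semigroup $\langle z^2+c,\,-z^2+c\rangle$, was known.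

\begin{theorem}\label{thm:main}
For all integers $p>q>1$ we have $w'(a)\ne0$ at every Misiurewicz point $a$ of the family $\mathbf f_c(z)=\sqrt[q]{z^p}+c$.
\end{theorem}

Most of the proof ignores uniqueness and repulsion. An \emph{admissible orbit} for $a\in\mathbb C$ is a sequence $a=z_0,z_1,z_2,\dots$ of \emph{nonzero} complex numbers with $(z_{j+1}-a)^q=z_j^p$ for all $j$, together with integers $\ell\ge0$ and $n\ge1$ such that $z_{j+n}=z_j$ for all $j\ge\ell$. The orbit of a Misiurewicz point, continued around its cycle, is admissible. For an admissible orbit let $\varphi_j$ be the branch of $z^{p/q}$ near $z_j$ with $\varphi_j(z_j)=z_{j+1}-a$, and put, for $c$ near $a$,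
\begin{equation}\label{eq:Z}
Z_0(c)=c,\qquad Z_{j+1}(c)=\varphi_j(Z_j(c))+c,\qquad w(c)=Z_{\ell+n}(c)-Z_\ell(c).
\end{equation}
At a Misiurewicz point $g_c(c)=Z_\ell(c)$ and $h_c(g_c(c))=Z_{\ell+n}(c)$, so this $w$ is the one above.

\begin{theorem}\label{thm:arith}
Let $p>q>1$, and exclude the case ``$p=2q$, $4\mid q$, $q$ not a power of $2$''. Then $w'(a)\ne0$ for every admissible orbit.
\end{theorem}

\begin{theorem}\label{thm:large}
Let $p=2q$ with $q\ge12$. If $a$ has an admissible orbit that is its only bounded forward orbit, then $\sqrt3<|a|\le2$, $|z_j|>\sqrt3$ for all $j$, and $w'(a)\ne0$.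
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorems~\ref{thm:arith} and~\ref{thm:large}]
The orbit of a Misiurewicz point is admissible and is the only bounded forward orbit of $a$. Outside the case excluded from Theorem~\ref{thm:arith}, that theorem applies. The smallest multiple of $4$ that is not a power of $2$ is $12$. So in the excluded case $p=2q$ and $q\ge12$, and Theorem~\ref{thm:large} applies.
\end{proof}

Here is the plan. The derivatives $\tau_j=Z_j'(a)$ satisfy a recursion $\tau_{j+1}=1+D_j\tau_j$. Put $P=p/\gcd(p,q)$. At every prime dividing $P$ the number $D_j$ is divisible by $P$, so $\tau_j\equiv1$ modulo the power of that prime occurring in $P$. On the other hand, for $\ell$ minimal, $w'(a)=0$ means $\tau_{\ell+n-1}=\eta\,\tau_{\ell-1}$ for a certain root of unity $\eta\ne1$. Together these give $\eta\equiv1$ to a precision that a root of unity can reach only if $P=2$ and $\eta=-1$ (Section~\ref{sec:first}). The remaining case $p=2q$ needs one more $2$-adic digit (Sections~\ref{sec:second} and~\ref{sec:unram}).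 Our way of extracting that digit requires the $q$-th roots of unity to be unramified over $\mathbb Q_2$, or else trivial modulo $2$. When neither holds, $q\ge12$, and there are so many branches that uniqueness of the bounded orbit pushes the whole orbit far from $0$, where a direct estimate suffices (Section~\ref{sec:large}).

\section{A formula for $w'(a)$}\label{sec:formula}

Fix an admissible orbit and put $\tau_j=Z_j'(a)$ and $D_j=\varphi_j'(z_j)$. Since $Z_j(a)=z_j$ and $q\varphi_j'/\varphi_j=p/z$, differentiating \eqref{eq:Z} gives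
\begin{equation}\label{eq:tau}
\tau_0=1,\qquad \tau_{j+1}=1+D_j\tau_j,\qquad D_j=\frac pq\,\frac{z_{j+1}-a}{z_j},\qquad w'(a)=\tau_{\ell+n}-\tau_\ell .
\end{equation}
Here $D_j\ne0$, because $z_j\ne0$ forces $z_{j+1}\ne a$.

\emph{We may take $\ell$ minimal.} Let $\ell'$ be the least index with $z_{j+n}=z_j$ for all $j\ge\ell'$. For $j\ge\ell'$ we have $D_{j+n}=D_j$, hence $\tau_{j+1+n}-\tau_{j+1}=D_j(\tau_{j+n}-\tau_j)$. Therefore
\[
\tau_{\ell+n}-\tau_\ell=\Bigl(\prod_{j=\ell'}^{\ell-1}D_j\Bigr)(\tau_{\ell'+n}-\tau_{\ell'}),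
\]
and the product is nonzero. So whether $w'(a)$ vanishes does not change when $\ell$ is replaced by $\ell'$, and from now on $\ell$ denotes the minimal index.

\emph{Then $\ell\ge1$}, since $\ell=0$ would mean $z_n=z_0=a$ and so $z_{n-1}^p=0$. By minimality $z_{\ell+n-1}\ne z_{\ell-1}$, although $z_\ell$ is an image of both points, so that both have $p$-th power $(z_\ell-a)^q$. Hence
\begin{equation}\label{eq:eta}
z_{\ell+n-1}=\eta\,z_{\ell-1},\qquad \eta^p=1,\quad\eta\ne1 .
\end{equation}
The root of unity $\eta$ records how the preperiodic tail enters the cycle. By \eqref{eq:tau} and \eqref{eq:eta}, $D_{\ell-1}=\frac pq\frac{z_\ell-a}{z_{\ell-1}}=\eta D_{\ell+n-1}$, so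
\begin{equation}\label{eq:wprime}
w'(a)=D_{\ell+n-1}\tau_{\ell+n-1}-D_{\ell-1}\tau_{\ell-1}
=D_{\ell+n-1}\bigl(\tau_{\ell+n-1}-\eta\,\tau_{\ell-1}\bigr).
\end{equation}
Consequently
\begin{equation}\label{eq:crit}
w'(a)=0\iff\tau_{\ell+n-1}=\eta\,\tau_{\ell-1}.
\end{equation}

\section{Integrality}

To work with congruences along the orbit we need to know that it consists of algebraic integers.

\begin{lemma}\label{lem:int}
For an admissible orbit, $a$ and all $z_j$ are algebraic integers.
\end{lemma}

\begin{proof}
Let $F=\mathbb Q(a,z_1,z_2,\dots)$; only finitely many $z_j$ are distinct, and each is algebraic over $\mathbb Q(a)$. Let $|\cdot|$ be a non-archimedean absolute value on $F$ and suppose $|a|>1$. If $|z_j|\ge|a|$, as is the case for $j=0$, then, since $p/q>1$,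
\[
|z_{j+1}-a|=|z_j|^{p/q}>|z_j|\ge|a|,\qquad\text{so}\qquad |z_{j+1}|=|z_j|^{p/q}>|z_j| .
\]
Thus $|z_j|$ increases strictly for all $j$, which contradicts eventual periodicity. Hence $|a|\le1$ for every non-archimedean absolute value on $F$.

If $a$ were transcendental, the absolute value $|f/g|=e^{\deg f-\deg g}$ on $\mathbb Q(a)$ would extend to the finite extension $F$ and satisfy $|a|=e>1$, which is impossible. So $F$ is a number field, and $|a|\le1$ at all its finite places. By induction $|z_{j+1}|\le\max(|a|,|z_j|^{p/q})\le1$ there. An element of a number field that is integral at all finite places is an algebraic integer.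
\end{proof}

\section{The first congruence: reduction to $p=2q$}\label{sec:first}

For a prime $r$ let $\operatorname{ord}_r$ be the valuation on $\overline{\mathbb Q}_r$ with $\operatorname{ord}_r(r)=1$. We use an embedding $\overline{\mathbb Q}\to\overline{\mathbb Q}_r$ to speak of $\operatorname{ord}_r$ of algebraic numbers, and $x\equiv y\pmod r$ means $\operatorname{ord}_r(x-y)\ge1$. We also need the size of $1-\eta$ for a root of unity $\eta$ of order $m>1$. The product of $1-\eta'$ over all primitive $m$-th roots of unity $\eta'$ is the value $\Phi_m(1)$ of the cyclotomic polynomial. It equals $s$ if $m=s^e$ is a power of a prime $s$, and $1$ otherwise. The factors divide each other in the ring of algebraic integers, so they have the same valuation. Hence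
\begin{equation}\label{eq:cyc}
\operatorname{ord}_r(1-\eta)=\frac1{r^{e-1}(r-1)}\ \text{ if $\eta$ has order $r^e$, $e\ge1$},\qquad
\operatorname{ord}_r(1-\eta)=0\ \text{ otherwise.}
\end{equation}
In particular $\operatorname{ord}_r(1-\eta)\le1$, with equality only for $r=2$, $\eta=-1$.

\begin{example}[The smallest case $(p,q)=(3,2)$]\label{ex:32}
From $(z_{j+1}-a)^2=z_j^3$ we get $\operatorname{ord}_3(z_{j+1}-a)=\frac32\operatorname{ord}_3(z_j)$. So
\[
D_j=\frac32\cdot\frac{z_{j+1}-a}{z_j}\qquad\text{has}\qquad \operatorname{ord}_3(D_j)=1+\tfrac12\operatorname{ord}_3(z_j)\ge1,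
\]
and the recursion \eqref{eq:tau} gives $\tau_j\equiv1\pmod3$ for all $j$. If $w'(a)=0$, then \eqref{eq:crit} says $\tau_{\ell+n-1}=\eta\,\tau_{\ell-1}$ and hence $1\equiv\eta\pmod3$. But $\eta$ is a primitive cube root of unity, and $\operatorname{ord}_3(1-\eta)=\frac12<1$. So $w'(a)\ne0$.

Here is the shortest orbit. For $\ell=n=1$ we need $z_1=\eta a$ and $(\eta a-a)^2=a^3$, so $a=(\eta-1)^2=-3\eta$ and $z_1=-3\eta^2$. Then $D_0=\frac32(\eta-1)$, $D_1=\frac32(1-\eta^2)$ and $\tau_1=1+D_0$, so by \eqref{eq:wprime}
\[
w'(a)=D_1(\tau_1-\eta)=\tfrac32(1-\eta^2)\cdot\tfrac12(\eta-1)=\tfrac34(\eta+\eta^2-2)=-\tfrac94 .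
\]
This $a$ is a Misiurewicz point. Indeed $a$ and $z_1$ have the same two images, $z_1$ and $2a-z_1$; the second has modulus $3|2-\eta|=3\sqrt7>7$. If $|z|>7$, each image has modulus at least $|z|^{3/2}-3>2|z|$, so orbits through $2a-z_1$ escape. The multiplier $D_1$ has modulus $\frac32\sqrt3>1$.
\end{example}

The general case is the same computation. Write $d=\gcd(p,q)$, $p=dP$, $q=dQ$, so that $P>Q\ge1$ and $\gcd(P,Q)=1$. Let $r$ be a prime dividing $P$; it exists since $P\ge2$. Then $r\nmid Q$ and $\operatorname{ord}_r(z_{j+1}-a)=\frac PQ\operatorname{ord}_r(z_j)$. Lemma~\ref{lem:int} now gives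
\begin{equation}\label{eq:ordD}
\operatorname{ord}_r(D_j)=\operatorname{ord}_r(P)+\Bigl(\frac PQ-1\Bigr)\operatorname{ord}_r(z_j)\ \ge\ \operatorname{ord}_r(P)\ \ge\ 1 .
\end{equation}
By induction on \eqref{eq:tau} every $\tau_j$ is $r$-integral, and
\begin{equation}\label{eq:tau1}
\operatorname{ord}_r(\tau_j-1)\ge\operatorname{ord}_r(P)\qquad\text{for all }j .
\end{equation}

\begin{proposition}\label{prop:first}
If $w'(a)=0$ for an admissible orbit, then $p=2q$ and $\eta=-1$.
\end{proposition}

\begin{proof}
By \eqref{eq:crit},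
\[
0=\tau_{\ell+n-1}-\eta\,\tau_{\ell-1}=(1-\eta)+(\tau_{\ell+n-1}-1)-\eta(\tau_{\ell-1}-1).
\]
So \eqref{eq:tau1} yields $\operatorname{ord}_r(1-\eta)\ge\operatorname{ord}_r(P)\ge1$. By \eqref{eq:cyc} this forces $r=2$, $\eta=-1$ and $\operatorname{ord}_2(P)=1$. As $r$ was an arbitrary prime divisor of $P$, we get $P=2$, hence $Q=1$ and $p=2q$.
\end{proof}

When the congruence is decisive, it even gives the valuation of $w'(a)$.

\begin{proposition}\label{prop:val}
Let $r\mid P$ be a prime with $\operatorname{ord}_r(1-\eta)<\operatorname{ord}_r(P)$; this holds whenever $P\ne2$ is a power of $r$. Then, with $\ell$ minimal,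
\[
\operatorname{ord}_r(w'(a))=\operatorname{ord}_r(P)+\Bigl(\frac PQ-1\Bigr)\operatorname{ord}_r(z_{\ell-1})+\operatorname{ord}_r(1-\eta).
\]
\end{proposition}

\begin{proof}
If $P=r^e$ with $e\ge2$, then $\operatorname{ord}_r(1-\eta)\le1<e$. If $P=r$ is odd, then $\operatorname{ord}_r(1-\eta)\le\frac1{r-1}<1$. So the hypothesis holds in these cases. Under the hypothesis, \eqref{eq:tau1} and the decomposition
\[
\tau_{\ell+n-1}-\eta\,\tau_{\ell-1}=(1-\eta)+(\tau_{\ell+n-1}-1)-\eta(\tau_{\ell-1}-1)
\]
give $\operatorname{ord}_r(\tau_{\ell+n-1}-\eta\,\tau_{\ell-1})=\operatorname{ord}_r(1-\eta)$. Now use \eqref{eq:wprime}, \eqref{eq:ordD}, and $\operatorname{ord}_r(z_{\ell+n-1})=\operatorname{ord}_r(z_{\ell-1})$, which holds by \eqref{eq:eta}.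
\end{proof}

In Example~\ref{ex:32} the formula gives $1+\frac12+\frac12=2$, in agreement with $w'(a)=-\frac94$.

\section{The case $p=2q$: normal form and a bound}

From now on $p=2q$. Put $\zeta_j=(z_{j+1}-a)/z_j^2$. Then $\zeta_j^q=1$, and
\begin{equation}\label{eq:quad}
z_{j+1}=a+\zeta_jz_j^2,\qquad D_j=2\zeta_jz_j,\qquad \tau_{j+1}=1+2\zeta_jz_j\tau_j .
\end{equation}
By Proposition~\ref{prop:first}, only $\eta=-1$ needs attention, and then $1-\eta=2$ has exactly the size that \eqref{eq:tau1} allows for the error terms. The following orbit, which has $\eta=-1$, will reappear at the end of Section~\ref{sec:unram}.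

\begin{example}\label{ex:cheb}
Let $\zeta^q=1$ and $a=-2/\zeta$. Then $a+\zeta a^2=-a$, so $a\mapsto-a\mapsto-a\mapsto\cdots$ is an admissible orbit with $\ell=n=1$ and $\eta=-1$. Here $\tau_1=1+2\zeta a=-3$, so $\tau_1+\tau_0=-2$; since $D_1=2\zeta(-a)=4$, \eqref{eq:wprime} gives $w'(a)=-8$. Moreover $a$ is a Misiurewicz point for every $q$. The cycle is repelling, with multiplier $D_1=4$. The images of $\pm a$ are $a+\zeta'a^2$ with $\zeta'^q=1$ and $|\zeta'a^2|=4=2|a|$; only $-a$ has modulus at most $2$. If $|z|>2$, each image has modulus at least $|z|^2-2$, and $|z|^2-2-2=(|z|-2)(|z|+2)>4(|z|-2)$, so all other orbits escape.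
\end{example}

\begin{lemma}\label{lem:two}
For every embedding $\sigma$ of $\mathbb Q(a,\zeta_0,\zeta_1,\dots)$ into $\mathbb C$ and every $j$ we have $|\sigma(a)|\le2$ and $|\sigma(z_j)|\le2$.
\end{lemma}

\begin{proof}
Write $A=|\sigma(a)|$ and $x_j=|\sigma(z_j)|$. Since $|\sigma(\zeta_j)|=1$, \eqref{eq:quad} gives $x_{j+1}\ge x_j^2-A$. If $A>2$ and $x_j\ge A$, then $x_{j+1}\ge x_j^2-x_j\ge(A-1)x_j>x_j$. Starting from $x_0=A$, the sequence $x_j$ would increase strictly, contradicting eventual periodicity. So $A\le2$. If some $x_j>2$, then $x_{j+1}\ge x_j^2-2>x_j>2$, and again the sequence increases strictly from there on, a contradiction.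
\end{proof}

\section{The second congruence}\label{sec:second}

To prove Theorem~\ref{thm:arith} for $p=2q$ we assume $w'(a)=0$, so $\eta=-1$ by Proposition~\ref{prop:first}, and by \eqref{eq:eta} and \eqref{eq:crit}
\begin{equation}\label{eq:two}
z_{\ell+n-1}+z_{\ell-1}=0,\qquad \tau_{\ell+n-1}+\tau_{\ell-1}=0 .
\end{equation}
The second equation carries no information modulo $2$. The idea is to go one step back along both branches: each $\tau$ equals $1+2(\cdots)$, so after division by $2$ the equation becomes a congruence for the points one step earlier.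

Fix any embedding $\overline{\mathbb Q}\to\overline{\mathbb Q}_2$. Let $R$ be the ring of integers of $\overline{\mathbb Q}_2$ and $\mathfrak m$ its maximal ideal; the residue field $k=R/\mathfrak m$ is $\overline{\mathbb F}_2$. Bars denote reduction modulo $\mathfrak m$, and $x\equiv y\pmod2$ means $x-y\in2R$. By Lemma~\ref{lem:int} and \eqref{eq:tau1}, $a,z_j,\tau_j\in R$ and $\tau_j\equiv1\pmod2$.

\emph{The case $\ell=1$ cannot occur.} If $\ell=1$, then $\tau_n=-\tau_0=-1$, so $1+2\zeta_{n-1}z_{n-1}\tau_{n-1}=-1$ and $\zeta_{n-1}z_{n-1}\tau_{n-1}=-1$; hence $z_{n-1}$ is a unit. But $z_n=-a$ gives $\zeta_{n-1}z_{n-1}^2=-2a\in\mathfrak m$, a contradiction. So $\ell\ge2$, and we may put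
\[
\alpha=\zeta_{\ell+n-2},\quad \beta=\zeta_{\ell-2},\quad u=\alpha\,z_{\ell+n-2},\quad v=\beta\,z_{\ell-2}.
\]
Then $z_{\ell+n-1}=a+u^2/\alpha$ and $z_{\ell-1}=a+v^2/\beta$, while $\tau_{\ell+n-1}=1+2u\tau_{\ell+n-2}$ and $\tau_{\ell-1}=1+2v\tau_{\ell-2}$. So \eqref{eq:two} becomes
\begin{gather}
2a+\frac{u^2}{\alpha}+\frac{v^2}{\beta}=0,\label{eq:one}\\
1+u\,\tau_{\ell+n-2}+v\,\tau_{\ell-2}=0,\qquad\text{hence}\qquad 1+u+v\equiv0\pmod2.\label{eq:uv}
\end{gather}

Consider first $(p,q)=(4,2)$. Then $\alpha,\beta=\pm1$, and \eqref{eq:one} reads $\pm u^2\pm v^2=-2a$. In characteristic $2$ signs disappear, so $(\bar u+\bar v)^2=0$, whereas \eqref{eq:uv} says $\bar u+\bar v=1$. This is a contradiction. The only property of $\alpha,\beta$ used is $\bar\alpha=\bar\beta$: in that case \eqref{eq:one} always gives $(\bar u+\bar v)^2=0$. Therefore, if $w'(a)=0$,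
\begin{equation}\label{eq:neq}
\bar\alpha\ne\bar\beta .
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:arith} when $p\ne2q$ or $q$ is a power of $2$]
The case $p\ne2q$ is Proposition~\ref{prop:first}. If $p=2q$ and $q=2^s$, then $x^q-1=(x-1)^q$ over $k$, so every $q$-th root of unity reduces to $1$, contradicting \eqref{eq:neq}.
\end{proof}

\section{The case $p=2q$, $4\nmid q$}\label{sec:unram}

We continue with the assumption $w'(a)=0$, and now suppose $q=q_0$ or $q=2q_0$ with $q_0$ odd. Now \eqref{eq:neq} is possible, and we want to read \eqref{eq:one} modulo $4$. For $x\in R$ the condition $x^2\in2R$ gives only $x\in\sqrt2R$, and nothing is gained. In a ring where $2$ generates the maximal ideal, it gives that $x$ is divisible by $2$, hence that $x^2$ is divisible by $4$. We therefore first show that $a$ lies in such a ring.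

Let $K\subset\overline{\mathbb Q}_2$ be the maximal unramified extension of $\mathbb Q_2$. It is generated by the roots of unity of odd order. Its valuation ring $O=K\cap R$ has maximal ideal $2O$, and $O/2O=k$. Since $4\nmid q$, the $q$-th roots of unity lie in $\pm\mu_{q_0}\subset O$, where $\mu_{q_0}$ is the group of $q_0$-th roots of unity; this is the first use of $4\nmid q$. Every automorphism of $\overline{\mathbb Q}_2$ over $K$ preserves $\operatorname{ord}_2$. It acts trivially on $k$, because every element of $R$ is congruent modulo $\mathfrak m$ to an element of $O$.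

\begin{lemma}\label{lem:unram}
We have $a\in O$. Hence all $z_j,\tau_j,u,v$ lie in $O$.
\end{lemma}

\begin{proof}
By \eqref{eq:quad} the functions $Z_j$ of \eqref{eq:Z} are the polynomials $Z_0=c$, $Z_{j+1}=c+\zeta_jZ_j^2$ in $O[c]$. Thus $Z_j$ has degree $2^j$ and a root of unity as leading coefficient, and $Z_{j+1}'=1+2\zeta_jZ_jZ_j'$ shows $Z_j'\equiv1$ modulo $2O[c]$. Put
\[
S=Z_{\ell+n-1}+Z_{\ell-1}=2c+\alpha Z_{\ell+n-2}^2+\beta Z_{\ell-2}^2\in O[c].
\]
Its leading coefficient is that of $Z_{\ell+n-1}$, a root of unity. By \eqref{eq:two}, $S(a)=S'(a)=0$: the assumption $w'(a)=0$ makes $a$ at least a double root of $S$. But modulo $2$ the polynomial $S$ is a square,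
\[
\overline S=H^2,\qquad H=\bar\alpha^{1/2}\,\overline{Z_{\ell+n-2}}+\bar\beta^{1/2}\,\overline{Z_{\ell-2}}\in k[c],
\]
and $H'=\bar\alpha^{1/2}+\bar\beta^{1/2}$ is a nonzero constant by \eqref{eq:neq}. So all roots of $H$ are simple, and $\bar a$ is a root of $\overline S$ of multiplicity exactly $2$. Since $S$ has a unit as leading coefficient, its roots lie in $R$, and exactly two of them, counted with multiplicity, reduce to $\bar a$.

Let $a$ have degree $m$ over $K$. Each of its $m$ distinct conjugates over $K$ is at least a double root of $S$, and each reduces to $\bar a$ because automorphisms over $K$ act trivially on $k$. Hence $2m\le2$, so $m=1$ and $a\in K\cap R=O$. The rest follows from $z_j=Z_j(a)$, $\tau_j=Z_j'(a)$ and $\alpha,\beta\in O$.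
\end{proof}

\begin{lemma}\label{lem:div}
We have $z_{\ell-1}\in2O$.
\end{lemma}

\begin{proof}
All congruences below are between elements of $O$; note that $2R\cap O=2O$. By \eqref{eq:uv}, $v=-(1+u)+2b$ with $b\in O$, so $v^2\equiv(1+u)^2\pmod4$. Squaring is bijective on $\mu_{q_0}$, and $\beta/\alpha\in\pm\mu_{q_0}$, so $\beta/\alpha=\varepsilon\omega^2$ with $\varepsilon=\pm1$ and $\omega\in\mu_{q_0}$ (the second use of $4\nmid q$). Multiplying \eqref{eq:one} by $\beta$ gives
\begin{equation}\label{eq:four}
2a\beta+\varepsilon\omega^2u^2+(1+u)^2\equiv0\pmod4 .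
\end{equation}
Let $h=1+u+\omega u$. Modulo $2$ the left side of \eqref{eq:four} is $h^2$, so $h^2\in2O$. As $O/2O$ is a field, $h\in2O$, and hence $h^2\in4O$. This is where Lemma~\ref{lem:unram} is needed.

\emph{Case $\varepsilon=-1$.} Then $(1+u)^2-\omega^2u^2=h(h-2\omega u)\in4O$, so \eqref{eq:four} gives $2a\beta\in4O$ and $a\in2O$. By \eqref{eq:quad} and induction all $z_j\in2O$, so $u,v\in2O$, contradicting $1+u+v\in2O$. This case does not occur.

\emph{Case $\varepsilon=1$.} Then $(1+u)^2+\omega^2u^2=h^2-2\omega u(1+u)$, so \eqref{eq:four} gives $a\beta\equiv\omega u(1+u)\pmod2$. Since $h\in2O$, we have $1+u\equiv-\omega u\pmod2$, and therefore $a\beta\equiv-\omega^2u^2=-(\beta/\alpha)u^2\pmod2$. Dividing by the unit $\beta$ we obtain $z_{\ell+n-1}=a+u^2/\alpha\in2O$, and $z_{\ell-1}=-z_{\ell+n-1}\in2O$.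
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:arith} when $p=2q$ and $4\nmid q$]
The embedding $\overline{\mathbb Q}\to\overline{\mathbb Q}_2$ was arbitrary, so by Lemma~\ref{lem:div} the nonzero number $z_{\ell-1}/2$ is integral at all places above $2$. It is integral at all other finite places because $z_{\ell-1}$ is an algebraic integer. So $z_{\ell-1}/2$ is an algebraic integer. By Lemma~\ref{lem:two} all its conjugates have modulus at most $1$. Their product has modulus at least $1$, because the norm of $z_{\ell-1}/2$ is a nonzero integer. So all of them have modulus $1$, and $|z_{\ell-1}|=2$.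

The orbit must now be that of Example~\ref{ex:cheb}. Indeed, Lemma~\ref{lem:two} gives $2\ge|z_\ell|\ge|z_{\ell-1}|^2-|a|=4-|a|\ge2$, so $|a|=2$. Next, $\zeta_0a^2=z_1-a$ has modulus $4$, while $|z_1|\le2$ and $|a|=2$. Equality in the triangle inequality forces $z_1=-a$. If $z_j=-a$ with $j\ge1$, the same argument applied to $\zeta_ja^2=z_{j+1}-a$ gives $z_{j+1}=-a$. So $z_j=-a$ for all $j\ge1$. Since $\ell\ge2$, this gives $z_{\ell-1}=-a=z_{\ell+n-1}$, contradicting the minimality of $\ell$. Hence $w'(a)\ne0$, and Theorem~\ref{thm:arith} is proved.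
\end{proof}

\section{The case $p=2q$, $q\ge12$: uniqueness forces expansion}\label{sec:large}

If $4\mid q$ and $q$ is not a power of $2$, neither way of finishing is available: $\bar\alpha\ne\bar\beta$ is not excluded, and $\mu_q\not\subset O$ since $\mathbb Q_2(\sqrt{-1})$ is ramified. Instead we use the uniqueness of the bounded orbit. With $q\ge12$ branches, points of moderate modulus have several images of moderate modulus, hence several bounded orbits. Uniqueness keeps the orbit of $a$ away from them.

\begin{proof}[Proof of Theorem~\ref{thm:large}]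
Let $A=|a|$. By Lemma~\ref{lem:two}, $0<A\le2$. Rotate so that $a$ lies on the negative real axis: write $a=-A\nu$ with $|\nu|=1$ and $z=\nu y$, $z_j=\nu y_j$. In the coordinate $y$ the starting point is $y_0=-A$. The images of $y\ne0$ are the points
\[
-A+\rho e^{i\varphi},\qquad \rho=|y|^2,
\]
where $\varphi$ runs through the \emph{allowed angles}, an arithmetic progression (depending on $y$) of step $2\pi/q\le\pi/6$. Angles that are distinct modulo $2\pi$ give distinct images. An image has modulus $F(\varphi)$, where
\[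
F(\varphi)^2=|\rho e^{i\varphi}-A|^2=\rho^2+A^2-2\rho A\cos\varphi ,
\]
which is even in $\varphi$ and increasing on $[0,\pi]$. A closed interval of length $2\pi/q$ contains at least one allowed angle, and one of length $4\pi/q$ at least two, distinct modulo $2\pi$.

\medskip
\emph{Step 1: $A>\sqrt3$.} Suppose $A\le\sqrt3$ and let $W_0=\{|y|\le A\}$. For $0\ne y\in W_0$ we have $\rho\le A^2\le\sqrt3A$. For the at least two allowed angles in $[-2\pi/q,2\pi/q]\subset[-\pi/6,\pi/6]$ we have $\cos\varphi\ge\sqrt3/2$, so
\[
F(\varphi)^2\le A^2+\rho(\rho-\sqrt3A)\le A^2 .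
\]
Thus every nonzero point of $W_0$ has two images in $W_0$, and the image $-A$ of $0$ also lies in $W_0$. So every point of $W_0$ has an orbit staying in $W_0$. The point $y_0=-A$ has two such orbits, with different second points, contradicting uniqueness.

\medskip
\emph{Step 2: every point of $W=\{1/\sqrt3\le|y|\le\sqrt3\}$ has at least two images in $W$.} Now $\rho\in[\frac13,3]$ and $A\in[\sqrt3,2]$. The images of $y$ lie on the circle of radius $\rho$ about $-A$. We look for images near the point of this circle on the positive ray from its center, where $\varphi=0$. If that point lies in the hole of the annulus $W$, we look instead just beyond the two points where the circle leaves the hole; see Figure~\ref{fig:annulus}.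

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\begin{scope}
\fill[gray!25] (0,0) circle (1.732);
\fill[white] (0,0) circle (0.577);
\draw[thin] (-1.9,0) ++(-60:2.8) arc[start angle=-60,end angle=60,radius=2.8];
\draw[line width=1.6pt] (-1.9,0) ++(-30:2.8) arc[start angle=-30,end angle=30,radius=2.8];
\fill (0,0) circle (0.04) node[left] {$0$};
\fill (-1.9,0) circle (0.04) node[below] {$-A$};
\node at (0,-3) {(i) $F(0)\ge1/\sqrt3$};
\end{scope}
\begin{scope}[xshift=6.4cm]
\fill[gray!25] (0,0) circle (1.732);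
\fill[white] (0,0) circle (0.577);
\draw[thin] (-1.9,0) ++(-75:2.1) arc[start angle=-75,end angle=75,radius=2.1];
\draw[line width=1.6pt] (-1.9,0) ++(15.58:2.1) arc[start angle=15.58,end angle=45.58,radius=2.1];
\draw[line width=1.6pt] (-1.9,0) ++(-45.58:2.1) arc[start angle=-45.58,end angle=-15.58,radius=2.1];
\fill (0,0) circle (0.04) node[left] {$0$};
\fill (-1.9,0) circle (0.04) node[below] {$-A$};
\node at (0,-3) {(ii) $F(0)<1/\sqrt3$};
\end{scope}
\end{tikzpicture}
\caption{The images of a point $y$ lie on a circle of radius $\rho=|y|^2$ about $-A$, at angles spaced by $2\pi/q$ (drawn for $q=12$, $A=1.9$, with $\rho=2.8$ in (i) and $\rho=2.1$ in (ii)). The gray annulus is $1/\sqrt3\le|y|\le\sqrt3$. The thick arcs lie in the annulus: in (i) one arc of angle $4\pi/q$, in (ii) two arcs of angle $2\pi/q$ starting where the circle leaves the hole. In both cases they contain at least two images.}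
\label{fig:annulus}
\end{figure}

(i) \emph{Suppose $F(0)\ge1/\sqrt3$.} For $|\varphi|\le2\pi/q\le\pi/6$ we have $F(0)\le F(\varphi)\le F(\pi/6)$. The quadratic form $F(\pi/6)^2=\rho^2+A^2-\sqrt3\rho A$ is positive definite, hence convex in $(\rho,A)$, so its maximum on $[\frac13,3]\times[\sqrt3,2]$ is attained at a vertex. At $(3,\sqrt3)$, $(3,2)$, $(\frac13,\sqrt3)$, $(\frac13,2)$ the values are
\[
3,\qquad 13-6\sqrt3<2.7,\qquad \tfrac{19}9,\qquad \tfrac{37}9-\tfrac2{\sqrt3}<2.96 .
\]
So $1/\sqrt3\le F(\varphi)\le\sqrt3$ for the at least two allowed angles in $[-2\pi/q,2\pi/q]$.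

(ii) \emph{Suppose $F(0)<1/\sqrt3$.} Since $F(\pi/2)>A>1/\sqrt3$, there is $\varphi_1\in(0,\pi/2)$ with $F(\varphi_1)=1/\sqrt3$. Let $0\le\psi\le2\pi/q\le\pi/6$. By monotonicity $F(\varphi_1+\psi)\ge1/\sqrt3$. Since $F(\varphi)=|\rho-Ae^{-i\varphi}|$, we have
\[
F(\varphi_1+\psi)\le F(\varphi_1)+A\,|e^{-i\psi}-1|\le\tfrac1{\sqrt3}+2A\sin\tfrac\pi{12}\le\tfrac1{\sqrt3}+\sqrt6-\sqrt2<1.62<\sqrt3 ,
\]
using $\sin\frac\pi{12}=\frac{\sqrt6-\sqrt2}4$ and $A\le2$. The intervals $[\varphi_1,\varphi_1+2\pi/q]$ and $[-\varphi_1-2\pi/q,-\varphi_1]$ are disjoint, lie in $(-\pi,\pi)$, and each contains an allowed angle. As $F$ is even, this gives two distinct images in $W$.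

\medskip
\emph{Step 3: $|z_j|>\sqrt3$ for all $j$.} By Step 2 every point of $W$ has at least two orbits that stay in $W$. If some $y_j$ were in $W$, following $y_0,\dots,y_j$ by each of them would give two bounded orbits of $a$, contradicting uniqueness. So no $y_j$ lies in $W$. By Step 1, $|y_0|=A>\sqrt3$. If $|y_j|>\sqrt3$, then $|y_{j+1}|\ge|y_j|^2-A>3-2=1>1/\sqrt3$, and since $y_{j+1}\notin W$, we get $|y_{j+1}|>\sqrt3$. As $|z_j|=|y_j|$, the claim follows.

\medskip
\emph{Step 4: $w'(a)\ne0$.} By \eqref{eq:quad}, $|D_j|=2|z_j|>2\sqrt3$. If $|\tau_j|\ge1$, as is true for $\tau_0=1$, then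
\[
|\tau_{j+1}|\ge2\sqrt3\,|\tau_j|-1\ge(2\sqrt3-1)|\tau_j|>|\tau_j|\ge1 .
\]
So $|\tau_j|$ increases strictly, $|\tau_{\ell+n}|>|\tau_\ell|$, and $w'(a)=\tau_{\ell+n}-\tau_\ell\ne0$.
\end{proof}

\begin{remark}
Once the orbit of a Misiurewicz point is known to be admissible, the proof that $w'(a)\ne0$ never uses repulsion, and it uses uniqueness of the bounded orbit only in Steps 1 and 3 above. For $p=2q$ with $4\mid q$ and $q$ not a power of $2$, we do not claim that uniqueness can be dropped.
\end{remark}

\begin{thebibliography}{9}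
\bibitem{siqueira}
Carlos Siqueira, \emph{Similarity between the Multibrot set and the Julia set of correspondences at Misiurewicz points}, arXiv:2509.07266 (2025).
\end{thebibliography}

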